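\title{Full Cartier algebras need not be gauge bounded}

\begin{abstract}
Let $k$ be an $F$-finite field of characteristic $p$ and let $R=S/I$ be a quotient of a polynomial ring $S$ in $n$ variables over $k$. The full Cartier algebra of $R$ is gauge bounded if it is generated by maps that divide degrees by $p^e$, up to an additive constant that does not depend on the level $e$. We show that this can fail: for every $p$, every $k$ and every $n\geq 10$ we give an explicit ideal for which the constant needed at level $e$ is at least $p^e-1$. We also show that gauge boundedness holds when $\dim R\leq 1$ and for all ideals when $n\leq 3$, and that it does not depend on the presentation of $R$. The proofs translate the question into one on the degrees of generators of $(I^{[q]}:I)/I^{[q]}$ for $q=p^e$. In the counterexample these degrees grow quadratically in $q$, and the source of the growth is the polynomial $(xw^q-yz^q)^{q-1}$.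
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Cartier algebras and gauges}

Let $p$ be a prime and let $R$ be a noetherian commutative ring of characteristic $p$. For $e\geq 0$, the symbol $F^e_*R$ denotes the ring $R$ viewed as an $R$-module through the $e$-th iterate of Frobenius: $r\in R$ acts as multiplication by $r^{p^e}$. The ring $R$ is \emph{$F$-finite} if $F^1_*R$ is a finitely generated $R$-module; for a field $k$ this means $[k:k^p]<\infty$. We do not write $F^e_*$ on elements. Thus an $R$-linear map $F^e_*R\to R$ is an additive map $\psi\colon R\to R$ such that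
\[
\psi(r^{p^e}s)=r\,\psi(s)\qquad\text{for all } r,s\in R .
\]
For $F$-finite $R$, the \emph{full} (or total) \emph{Cartier algebra} of $R$ is
\[
\mathcal C^R=\bigoplus_{e\geq 0}\mathcal C^R_e,\qquad \mathcal C^R_e=\operatorname{Hom}_R(F^e_*R,R).
\]
It is a graded, in general non-commutative, ring under composition: for $\varphi\in\mathcal C^R_a$ and $\psi\in\mathcal C^R_b$ the product $\varphi\cdot\psi=\varphi\circ F^a_*\psi$ lies in $\mathcal C^R_{a+b}$, and $\mathcal C^R_0=R$. Each $\mathcal C^R_e$ is an $R$-bimodule. The left structure is the ordinary one, the right structure is $(\varphi\cdot r)(s)=\varphi(rs)$, and the two are related by $r\cdot\varphi=\varphi\cdot r^{p^e}$. A \emph{Cartier subalgebra} of $R$ is a graded subring $\mathcal D\subseteq\mathcal C^R$ with $\mathcal D_0=R$ and $\mathcal D_e\neq 0$ for some $e>0$. We write $\mathcal D_+=\bigoplus_{e\geq 1}\mathcal D_e$.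

Now let $k$ be an $F$-finite field of characteristic $p$, let $S=k[x_1,\dots,x_n]$ with $n\geq 1$, let $I\subsetneq S$ be a proper ideal and let $R=S/I$. For $m\geq 0$ let $S_m$ be the $k$-span of the monomials $x_1^{\gamma_1}\cdots x_n^{\gamma_n}$ with $0\leq\gamma_1,\dots,\gamma_n\leq m$, and let $R_m$ be the image of $S_m$ in $R$. Put $S_m=0$ and $R_m=0$ for $m<0$. The $R_m$ form an increasing filtration of $R$ by finite-dimensional $k$-subspaces, and $S_mS_{m'}\subseteq S_{m+m'}$ gives $R_mR_{m'}\subseteq R_{m+m'}$. The \emph{gauge} $\delta\colon R\to\mathbb N\cup\{-\infty\}$ is defined by $\delta(0)=-\infty$ and by $\delta(r)=m$ if $r\in R_m\setminus R_{m-1}$. So $\delta(r)$ is the smallest bound on the exponents with which $r$ can be written as a polynomial in the variables.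

\begin{definition}\label{def:gb}
A Cartier subalgebra $\mathcal D\subseteq\mathcal C^R$ is \emph{gauge bounded} if there exist a set $\{\psi_i\}$ with $\psi_i\in\mathcal D_{e_i}$, $e_i\geq1$, that generates $\mathcal D_+$ as a right $R$-module, and a constant $K$, such that
\begin{equation}\label{eq:gb}
\delta(\psi_i(r))\leq\frac{\delta(r)}{p^{e_i}}+K\qquad\text{for all $r\in R$ and all $i$.}
\end{equation}
\end{definition}

The shape of \eqref{eq:gb} comes from the polynomial ring. Take $R=\mathbb F_p[x]$ and $q=p^e$, and let $\Phi$ be the $\mathbb F_p$-linear map that sends $x^{jq+q-1}$ to $x^j$ and all other monomials to $0$. Then $\Phi\in\mathcal C^R_e$, and $\Phi$ divides degrees by $q$. For a polynomial $f$, the map $\Phi\cdot f$ sends $r$ to a polynomial of degree at most $(\deg r+\deg f)/q$. So each single map satisfies \eqref{eq:gb} with some $K$, of size about $(\deg f)/q$, and the content of Definition~\ref{def:gb} is that one $K$ serves all levels $e$ at once. When it does, and $m\geq 2K$, every generator $\psi_i$ maps the finite-dimensional space $R_m$ into itself,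 because $m/p^{e_i}+K\leq m/2+K\leq m$. Gauge boundedness is therefore a finiteness condition on an algebra that has infinitely many graded pieces.

July and St\"abler state in \cite{JS} that it is unknown whether the full Cartier algebra of a quotient of $S$ is always gauge bounded. Explicitly:

\begin{quote}
\emph{For every prime $p$, every $F$-finite field $k$ of characteristic $p$, every $n\geq1$ and every proper ideal $I\subsetneq S=k[x_1,\dots,x_n]$ such that $\mathcal C^{S/I}_e\neq0$ for some $e>0$, is $\mathcal C^{S/I}$ gauge bounded?}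
\end{quote}
The condition on $\mathcal C^{S/I}_e$ only says that $\mathcal C^{S/I}$ is a Cartier subalgebra, so that Definition~\ref{def:gb} applies. We show that the answer is no.

\subsection*{Results}

From now on $q=p^e$ with $e\geq1$. It is convenient to measure each level separately. Let $\kappa_e(R)$ be the least integer $K\geq0$ such that $\mathcal C^R_e$ is generated as a right $R$-module by maps $\psi$ with $\delta(\psi(r))\leq\delta(r)/q+K$ for all $r\in R$; such a $K$ exists by Corollary~\ref{cor:degree} below. The right action of $R$ preserves the grading of $\mathcal C^R$, so homogeneous elements $\psi_i$ generate $\mathcal C^R_+$ if and only if, for each $e$, those with $e_i=e$ generate $\mathcal C^R_e$. The constant in \eqref{eq:gb} may be enlarged to a nonnegative integer. Hence, when $\mathcal C^R$ is a Cartier subalgebra,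
\begin{equation}\label{eq:sup}
\mathcal C^R\text{ is gauge bounded}\iff \sup_{e\geq1}\kappa_e(R)<\infty .
\end{equation}

The counterexample comes in two versions. Let
\[
P=k[x,y,z,w,s_1,s_2,s_3,s_4],\qquad\text{or}\qquad P=k[x,y,z,s_1,s_2,s_3,s_4]\ \text{ with } w:=1 .
\]
Put $Q=P[u_1,u_2]$ and $S=Q[t]$, a polynomial ring in $11$, respectively $10$, variables. Define ideals $\mathfrak b\subseteq\mathfrak a$ of $Q$ and $I$ of $S$ by
\begin{equation}\label{eq:ideal}
\begin{aligned}
\mathfrak b&=\bigl(u_1^2,\ u_1u_2,\ u_2^2,\ s_1u_1,\ s_2u_2,\ s_3(u_1-u_2),\ s_4(xu_1+yu_2)\bigr),\\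
\mathfrak a&=\mathfrak b+\bigl(xu_1,\ xu_2,\ yu_1,\ yu_2,\ s_4(zu_1+wu_2)\bigr),\\
I&=\mathfrak bS+t\,\mathfrak aS+t^2S .
\end{aligned}
\end{equation}
The ideal $I$ is contained in $(u_1,u_2,t)$, so it is proper.

\begin{theorem}\label{thm:A}
Let $p$ be a prime, let $k$ be an $F$-finite field of characteristic $p$, and let $R=S/I$ with $I$ as in \eqref{eq:ideal}. Then $\mathcal C^R_e\neq0$ and $\kappa_e(R)\geq p^e-1$ for every $e\geq1$. Hence $\mathcal C^R$ is a Cartier subalgebra that is not gauge bounded. Consequently, for every $n\geq10$ there is a proper ideal of $k[x_1,\dots,x_n]$ whose quotient ring has these properties, and for $n\geq 11$ the ideal can be taken homogeneous.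
\end{theorem}

In small dimension the answer is yes.

\begin{theorem}\label{thm:B}
Let $k$ be an $F$-finite field of characteristic $p$ and let $I\subsetneq S=k[x_1,\dots,x_n]$ be a proper ideal. Then $\sup_e\kappa_e(S/I)<\infty$ in each of the following cases:
\begin{enumerate}
\item[(a)] $\dim S/I\leq1$;
\item[(b)] $I=gI'$ with $g\in S$, where $I'$ is contained in no prime of height one and either $I'=S$ or $\dim S/I'\leq1$;
\item[(c)] $n\leq3$, with $I$ arbitrary.
\end{enumerate}
\end{theorem}

So the question has a positive answer for $n\leq3$ and a negative answer for every $n\geq10$. We do not settle the cases $4\leq n\leq9$. The gauge depends on the chosen variables, and one may ask whether a better presentation, or a more generous inequality, repairs the example of Theorem~\ref{thm:A}. Neither does.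

\begin{theorem}\label{thm:C}
Let $R$ be a nonzero quotient of a polynomial ring over the $F$-finite field $k$ such that $\mathcal C^R$ is a Cartier subalgebra.
\begin{enumerate}
\item[(a)] $\mathcal C^R$ is gauge bounded if and only if there are a set $\{\psi_i\}$ with $\psi_i\in\mathcal C^R_{e_i}$, $e_i\geq1$, generating $\mathcal C^R_+$ as a right $R$-module, and constants $C$ and $K$ such that $\delta(\psi_i(r))\leq C\,\delta(r)/p^{e_i}+K$ for all nonzero $r\in R$ and all $i$.
\item[(b)] Whether $\mathcal C^R$ is gauge bounded does not depend on the presentation of $R$ as a quotient of a polynomial ring over $k$.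
\end{enumerate}
\end{theorem}

Section~\ref{sec:degree} shows that gauge boundedness asks whether the modules $(I^{[q]}:I)/I^{[q]}$ have generators whose exponents grow at most linearly in $q$, and proves Theorem~\ref{thm:C}. Section~\ref{sec:system} isolates a small linear system whose solutions have degree $q(q-1)$. Section~\ref{sec:example} shows that the ideal \eqref{eq:ideal} places this system inside $(I^{[q]}:I)$, which proves Theorem~\ref{thm:A}. Section~\ref{sec:positive} proves Theorem~\ref{thm:B}.

\section{Gauge bounds as degree bounds}\label{sec:degree}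

In this section $S=k[x_1,\dots,x_n]$, the ideal $I\subsetneq S$ is arbitrary, $R=S/I$, and $e\geq1$ is fixed. We describe $\mathcal C^S_e$ by a single map $\Phi$, then $\mathcal C^R_e$ by a colon ideal, and then read the gauge inequality on representatives in that colon ideal.

\subsection*{The trace map}

The $k$-vector space $F^e_*k$ has finite dimension $N=[k:k^q]$; this is where $F$-finiteness of $k$ enters. The space $\operatorname{Hom}_k(F^e_*k,k)$ has dimension $N$ over $k$. It is also a vector space over the field $F^e_*k$ through $(\tau\cdot\lambda)(\mu)=\tau(\lambda\mu)$, compatibly with the $k$-structure, so its dimension over $F^e_*k$ is $N/N=1$. Fix a nonzero element $\tau$; every element is then $\tau\cdot\lambda$ for a unique $\lambda\in k$. Fix a $k$-basis $\mu_1,\dots,\mu_N$ of $F^e_*k$, and let $\mu_l^*\in k$ be such that $\tau(\mu_l^*\mu_{l'})$ is $1$ for $l'=l$ and $0$ otherwise. If $k$ is perfect, one may take $\tau(\mu)=\mu^{1/q}$ and $\mu_1=\mu_1^*=1$.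

Write $\mathbf 1=(1,\dots,1)$ and let $\Phi\colon S\to S$ be the additive map given on terms $\mu x^\gamma$, $\mu\in k$, by
\[
\Phi(\mu x^\gamma)=
\begin{cases}
\tau(\mu)\,x^{(\gamma-(q-1)\mathbf 1)/q}&\text{if }\gamma_i\equiv q-1 \pmod q\text{ for all }i,\\
0&\text{otherwise.}
\end{cases}
\]
Multiplying $\mu x^\gamma$ by $(\lambda x^\eta)^q$ does not change the residues of the $\gamma_i$ modulo $q$ and multiplies the value of $\Phi$ by $\lambda x^\eta$. Hence $\Phi\in\mathcal C^S_e$. The definition also gives
\begin{equation}\label{eq:contract}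
\Phi(S_m)\subseteq S_{\lfloor (m-q+1)/q\rfloor}\qquad\text{for all } m .
\end{equation}

\begin{lemma}\label{lem:trace}
Let $\mathcal B$ be the set of elements $b=\mu_lx^\gamma$ with $1\leq l\leq N$ and $0\leq\gamma_i<q$, and for such $b$ put $h_b=\mu_l^*x^{(q-1)\mathbf 1-\gamma}$. Both $b$ and $h_b$ lie in $S_{q-1}$. Every $f\in S$ can be written uniquely as $f=\sum_{b\in\mathcal B}f_b^{\,q}\,b$ with $f_b\in S$, and $f_b=\Phi(h_bf)$. The map $f\mapsto\Phi\cdot f$ is an isomorphism $S\to\mathcal C^S_e$ of right $S$-modules.
\end{lemma}

\begin{proof}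
Every exponent vector is uniquely $q\eta+\gamma$ with $0\leq\gamma_i<q$, and every element of $k$ is uniquely $\sum_l\lambda_l^q\mu_l$. So $\mathcal B$ is a basis of the $S$-module $F^e_*S$. For $b=\mu_lx^\gamma$ and $b'=\mu_{l'}x^{\gamma'}$ in $\mathcal B$, the product $h_bb'$ has exponent vector $(q-1)\mathbf 1+\gamma'-\gamma$. Since $|\gamma'_i-\gamma_i|<q$, this is congruent to $(q-1)\mathbf 1$ modulo $q$ only if $\gamma'=\gamma$, and then $\Phi(h_bb')=\tau(\mu_l^*\mu_{l'})$. Thus the maps $\Phi\cdot h_b$ form the basis dual to $\mathcal B$, which gives $f_b=\Phi(h_bf)$. An element of $\mathcal C^S_e$ with values $g_b$ on the basis is $\sum_bg_b\cdot(\Phi\cdot h_b)=\Phi\cdot\sum_bg_b^{\,q}h_b$, so $f\mapsto\Phi\cdot f$ is surjective. If $\Phi\cdot f=0$, then $f_b=\Phi(fh_b)=0$ for all $b$, so $f=0$.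
\end{proof}

\subsection*{Fedder's lemma and the gauge inequality}

The \emph{Frobenius power} $I^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $I$. Since $g\mapsto g^q$ is additive, the $q$-th powers of any generating set of $I$ generate $I^{[q]}$. For ideals $J,J'$ the colon ideal is $(J:J')=\{f\in S: fJ'\subseteq J\}$.

\begin{lemma}[Fedder]\label{lem:fedder}
For $f\in(I^{[q]}:I)$ the map $r\mapsto\Phi(fr)$ induces an element $\psi_f\in\mathcal C^R_e$, and $f\mapsto\psi_f$ induces an isomorphism of right $S$-modules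
\[
(I^{[q]}:I)/I^{[q]}\cong\mathcal C^R_e .
\]
\end{lemma}

\begin{proof}
We claim that an ideal $J\subseteq S$ satisfies $\Phi(J)\subseteq I$ if and only if $J\subseteq I^{[q]}$. If $J\subseteq I^{[q]}$, then $\Phi(J)\subseteq I$ because $\Phi(g^qr)=g\Phi(r)$. If $\Phi(J)\subseteq I$ and $g=\sum_bg_b^{\,q}b\in J$, then $g_b=\Phi(h_bg)\in I$ by Lemma~\ref{lem:trace}, so $g\in I^{[q]}$.

The claim for $J=fI$ says that $\Phi\cdot f$ maps $I$ into $I$, and so induces a map on $R$, if and only if $f\in(I^{[q]}:I)$. The claim for $J=fS$ says that the induced map is zero if and only if $f\in I^{[q]}$. Finally, let $\psi\in\mathcal C^R_e$. Since $F^e_*S$ is a free $S$-module, the composite $F^e_*S\to F^e_*R\to R$ lifts to an $S$-linear map $F^e_*S\to S$. The lift is $\Phi\cdot f$ for some $f$ and maps $I$ into $I$, so $\psi=\psi_f$.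
\end{proof}

The inequality \eqref{eq:gb} is a condition on all of $R$. The next lemma shows that it can be tested on the finite-dimensional space $R_{q-1}$, which contains generators of $F^e_*R$, and that it is a bound on the exponents of a representative.

\begin{lemma}\label{lem:equiv}
Let $\psi\in\mathcal C^R_e$ and let $K\geq0$ be an integer. The following are equivalent:
\begin{enumerate}
\item[(i)] $\delta(\psi(r))\leq\delta(r)/q+K$ for all $r\in R$;
\item[(ii)] $\psi(R_{q-1})\subseteq R_K$;
\item[(iii)] $\psi=\psi_f$ for some $f\in(I^{[q]}:I)\cap S_{Kq+q-1}$.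
\end{enumerate}
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). If $\delta(r)\leq q-1$, then $\delta(\psi(r))\leq K+(q-1)/q<K+1$. As $\delta(\psi(r))$ is an integer or $-\infty$, it is at most $K$.

(ii)$\Rightarrow$(iii). The class of each $b\in\mathcal B$ lies in $R_{q-1}$, so we can choose $g_b\in S_K$ representing $\psi(b)$. Put $f=\sum_bg_b^{\,q}h_b\in S_{Kq+q-1}$. The map $\Phi\cdot f$ sends $b$ to $g_b$, so it agrees with $\psi$ modulo $I$ on the basis $\mathcal B$, hence everywhere. In particular it maps $I$ into $I$. By the proof of Lemma~\ref{lem:fedder}, $f\in(I^{[q]}:I)$ and $\psi=\psi_f$.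

(iii)$\Rightarrow$(i). There is nothing to prove for $r=0$. A nonzero $r$ is represented by some $\tilde r\in S_{\delta(r)}$. Then $f\tilde r\in S_{Kq+q-1+\delta(r)}$, and by \eqref{eq:contract} all exponents in $\Phi(f\tilde r)$ are at most $(Kq+\delta(r))/q$.
\end{proof}

\begin{corollary}\label{cor:degree}
For an integer $K\geq0$ one has $\kappa_e(R)\leq K$ if and only if $(I^{[q]}:I)/I^{[q]}$ is generated as an $S$-module by classes of elements of $S_{Kq+q-1}$. In particular $\kappa_e(R)$ is finite for each $e$.
\end{corollary}

\begin{proof}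
The first statement combines Lemmas~\ref{lem:fedder} and~\ref{lem:equiv}. The second holds because the ideal $(I^{[q]}:I)$ is finitely generated.
\end{proof}

By \eqref{eq:sup}, the question is now whether $(I^{[q]}:I)/I^{[q]}$ has generators with exponents bounded by a constant multiple of $q$. If $I$ is generated by elements of $S_d$, then $I^{[q]}$ is generated by elements of $S_{dq}$, and $I$ is fixed. It is natural to guess that the colon ideal needs exponents of the same order, and the first examples agree.

\begin{example}\label{ex:first}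
(1) If $I=0$, then $(I^{[q]}:I)=S$ is generated by $1$, and $\kappa_e(S)=0$.

(2) If $I=gS$ with $0\neq g\in S_d$, then $(g^qS:gS)=g^{q-1}S$ because $S$ is a domain. As $g^{q-1}\in S_{dq}$, we get $\kappa_e(R)\leq d$.

(3) Let $I$ be generated by monomials $g_1,\dots,g_l\in S_d$. Then $(I^{[q]}:I)=\bigcap_j(I^{[q]}:g_j)$. The ideal $(I^{[q]}:g_j)$ is generated by the monomials $g_i^q/\gcd(g_i^q,g_j)\in S_{dq}$. An intersection of monomial ideals is generated by least common multiples of generators, and a least common multiple of monomials in $S_{dq}$ lies in $S_{dq}$. So again $\kappa_e(R)\leq d$.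
\end{example}

\subsection*{Independence of the slope and of the presentation}

Condition (ii) of Lemma~\ref{lem:equiv} does not see the slope $1/q$ in (i). This is the reason behind Theorem~\ref{thm:C}.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a) If $\mathcal C^R$ is gauge bounded, take $C=1$. Conversely, let $\psi_i$, $C$ and $K$ be as in (a). Since $\delta(r)\geq0$ for $r\neq0$, we may enlarge the constants and assume $C,K\geq0$. Let $\psi\in\mathcal C^R_e$ be one of the generators. For $0\neq r\in R_{q-1}$ we have $\delta(\psi(r))\leq C(q-1)/q+K\leq C+K$, so $\psi(R_{q-1})\subseteq R_{\lfloor C+K\rfloor}$. By Lemma~\ref{lem:equiv}, $\delta(\psi(r))\leq\delta(r)/q+\lfloor C+K\rfloor$ for all $r$. The constant $\lfloor C+K\rfloor$ depends neither on $\psi$ nor on $e$.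

(b) Consider two presentations of the $k$-algebra $R$, with $n$ and $n'$ variables, filtrations $R_m$ and $R'_m$, and gauges $\delta$ and $\delta'$. Choose $D\geq0$ such that the images of the variables of the first presentation lie in $R'_D$. A monomial with exponents at most $m$ is a product of at most $nm$ variables, so its image lies in $R'_{nDm}$. Hence $\delta'(r)\leq nD\,\delta(r)$ for $r\neq0$. By symmetry there is $D'\geq0$ with $\delta(r)\leq n'D'\,\delta'(r)$ for $r\neq0$. Suppose that $\mathcal C^R$ is gauge bounded for $\delta'$, with generators $\psi_i$ and constant $K\geq0$. If $\psi_i(r)\neq0$, then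
\[
\delta(\psi_i(r))\leq n'D'\,\delta'(\psi_i(r))\leq n'D'\Bigl(\frac{\delta'(r)}{p^{e_i}}+K\Bigr)\leq\frac{nn'DD'\,\delta(r)}{p^{e_i}}+n'D'K ,
\]
and the outer inequality is trivial if $\psi_i(r)=0$. By (a), $\mathcal C^R$ is gauge bounded for $\delta$.
\end{proof}

\section{A linear system with solutions of degree $q(q-1)$}\label{sec:system}

The condition $fg\in I^{[q]}$, for $g$ a generator of $I$, is a linear equation for $f$ in which the coefficients of $g$ occur to the first power and the coefficients of the relations occur to the $q$-th power. This section shows, on the smallest system of this mixed type that we use, how the two scales combine to a degree that is quadratic in $q$.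

Let $A=k[z,w]$, or $A=k[z]$ with $w=1$, and let
\[
B=A[x,y]/(x^q,y^q).
\]
The ring $B$ is free over $A$ on the monomials $x^iy^j$ with $0\leq i,j<q$, and it is graded by total degree in $x,y$. For $\alpha\in B$ let $\deg_z\alpha$ be the largest $z$-degree of the coefficients of $\alpha$ in this basis. Consider the condition on $\alpha\in B$ that the vector $\alpha\,(x,y)$ be a multiple of $(z^q,w^q)$:
\begin{equation}\label{eq:system}
\text{there is }\beta\in B\text{ with }\quad \alpha x=\beta z^q,\qquad \alpha y=\beta w^q .
\end{equation}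
If \eqref{eq:system} holds, then $\alpha$ is killed by the determinant $xw^q-yz^q$. The determinant is nilpotent in $B$, since its $q$-th power is $x^qw^{q^2}-y^qz^{q^2}=0$. So its $(q-1)$-st power is a natural candidate for $\alpha$. It has degree $q-1$ in $x,y$ and degree $q(q-1)$ in $z$.

\begin{example}\label{ex:q3}
Let $q=3$ and let $\alpha=c_0y^2+c_1xy+c_2x^2$ with $c_i\in A$. Since $x^3=y^3=0$,
\[
\alpha x=c_0xy^2+c_1x^2y,\qquad\alpha y=c_1xy^2+c_2x^2y .
\]
Only the part $\beta_1xy^2+\beta_2x^2y$ of $\beta$ in degree $3$ matters, and \eqref{eq:system} reads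
\[
c_0=\beta_1z^3,\qquad c_1=\beta_1w^3=\beta_2z^3,\qquad c_2=\beta_2w^3 .
\]
The middle equation forces $\beta_1=cz^3$ and $\beta_2=cw^3$ with $c\in A$, because $z$ does not divide $w$. Hence $\alpha=c\,(z^6y^2+z^3w^3xy+w^6x^2)$, which is $c\,(xw^3-yz^3)^2$ in characteristic $3$. The coefficients $c_0,c_1,c_2$ form a chain with two links, $c_0w^3=c_1z^3$ and $c_1w^3=c_2z^3$, and each link costs a factor $z^3$. In general the chain has $q-1$ links and each costs $z^q$.
\end{example}

\begin{lemma}\label{lem:system}
Let
\[
\alpha_q=(xw^q-yz^q)^{q-1}=\sum_{i=0}^{q-1}z^{q(q-1-i)}w^{qi}\,x^iy^{q-1-i}\in B .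
\]
An element $\alpha\in B$ that is homogeneous of degree $q-1$ in $x,y$ satisfies \eqref{eq:system} if and only if $\alpha=c\,\alpha_q$ for some $c\in A$. In particular $\alpha_q\neq0$ is a solution, and every nonzero solution of degree $q-1$ has $\deg_z\alpha\geq q(q-1)$.
\end{lemma}

\begin{proof}
The two expressions for $\alpha_q$ agree because $(X-Y)^q=X^q-Y^q=(X-Y)\sum_{i=0}^{q-1}X^iY^{q-1-i}$ in the domain $\mathbb F_p[X,Y]$.

Let $\alpha=\sum_{i=0}^{q-1}c_ix^iy^{q-1-i}$ with $c_i\in A$ satisfy \eqref{eq:system}. Then $\alpha xw^q=\beta z^qw^q=\alpha yz^q$. The part of $B$ of degree $q$ is free over $A$ on $x^iy^{q-i}$ with $1\leq i\leq q-1$. The coefficient of $x^iy^{q-i}$ is $c_{i-1}$ in $\alpha x$ and $c_i$ in $\alpha y$. Therefore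
\begin{equation}\label{eq:chain}
c_{i-1}w^q=c_iz^q\qquad(1\leq i\leq q-1).
\end{equation}
By induction $c_0w^{qi}=c_iz^{qi}$, and in particular $c_0w^{q(q-1)}=c_{q-1}z^{q(q-1)}$. The element $z$ is prime in $A$ and does not divide $w$, so $c_0=cz^{q(q-1)}$ with $c\in A$. Canceling $z^{qi}$ in $cz^{q(q-1)}w^{qi}=c_iz^{qi}$ gives $c_i=cz^{q(q-1-i)}w^{qi}$, that is, $\alpha=c\alpha_q$.

For the converse it suffices to treat $\alpha_q$. Put
\[
\beta=\sum_{i=0}^{q-2}z^{q(q-2-i)}w^{qi}\,x^{i+1}y^{q-1-i}.
\]
Then $\beta z^q=\sum_{i=0}^{q-2}z^{q(q-1-i)}w^{qi}x^{i+1}y^{q-1-i}$, and this is $\alpha_qx$, because the term $i=q-1$ of $\alpha_qx$ contains $x^q=0$. With $j=i+1$ we get $\beta w^q=\sum_{j=1}^{q-1}z^{q(q-1-j)}w^{qj}x^jy^{q-j}$, and this is $\alpha_qy$, because the term $j=0$ of $\alpha_qy$ contains $y^q=0$.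

The coefficient of $y^{q-1}$ in $c\alpha_q$ is $cz^{q(q-1)}$, which gives the last statement.
\end{proof}

\begin{remark}\label{rem:system}
Both features of the system are needed. Without the relations $x^q=y^q=0$ the ring is a domain, and $\alpha(xw^q-yz^q)=0$ forces $\alpha=0$. If $w$ is replaced by $z$, then $\alpha=z^q(x-y)^{q-1}$ is a solution of $z$-degree only $q$, with $\beta=x(x-y)^{q-1}=y(x-y)^{q-1}$. The proof uses only that $z$ does not divide $w$, so $w=1$ is allowed and saves a variable.
\end{remark}

\section{The counterexample}\label{sec:example}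

Let $P$, $Q$, $S$, $\mathfrak b\subseteq\mathfrak a$ and $I$ be as in \eqref{eq:ideal}, and let $A$, $B$, $\alpha_q$ be as in Section~\ref{sec:system}, with $w$ a variable or $w=1$ according to the version of $P$. We want \eqref{eq:system} to describe one graded piece of $(I^{[q]}:I)/I^{[q]}$. Three difficulties arise, and each group of auxiliary variables answers one of them.

\begin{itemize}
\item The vector $(x,y)$ must come from a generator that we multiply by, while $(z^q,w^q)$ and the relations $x^q=y^q=0$ must come from the Frobenius power of \emph{other} elements. So we need a colon $(\mathfrak a^{[q]}:\mathfrak b)$ of two different ideals. The variable $t$ produces it.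
\item The system \eqref{eq:system} is an equation in the free module $B^2$. The variables $u_1,u_2$, whose products are set to zero, produce a module of rank two inside a ring.
\item Several equations are needed, each modulo its own relation. The variables $s_1,\dots,s_4$ act as switches: in $s_j$-degree $q-1$ a relation with factor $s_j^q$ is invisible, and it becomes active after one multiplication by $s_j$.
\end{itemize}

The element of $(I^{[q]}:I)$ that results is
\begin{equation}\label{eq:fq}
f_q=t^{2q-1}\,(s_1s_2s_3s_4)^{q-1}\,(u_1u_2)^{q-1}\bigl(u_1^{q-1}+u_2^{q-1}\bigr)\,(xw^q-yz^q)^{q-1}.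
\end{equation}

\begin{example}\label{ex:q2}
For $q=2$ we have $f_2=t^3s_1s_2s_3s_4\,u_1u_2(u_1+u_2)(xw^2+yz^2)$, and one sees by hand that $f_2I\subseteq I^{[2]}$. The generators $t^2$ and $tg$ with $g\in\mathfrak a$ produce the factor $t^4=(t^2)^2$. The products of $u_1u_2(u_1+u_2)$ with $u_1^2$, $u_1u_2$, $u_2^2$ have degree $5$ in $u_1,u_2$, and every monomial of degree $5$ is divisible by $u_1^4$, $u_1^2u_2^2$ or $u_2^4$. The generators $s_1u_1$, $s_2u_2$ and $s_3(u_1-u_2)$ produce their own squares as factors. For the last generator $s_4(xu_1+yu_2)$ we compute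
\begin{align*}
u_1u_2(u_1+u_2)(xu_1+yu_2)&=u_1u_2\,(xu_1^2+yu_2^2)+(x+y)\,u_1^2u_2^2,\\
(xu_1^2+yu_2^2)(xw^2+yz^2)&=xy\,(z^2u_1^2+w^2u_2^2)+w^2x^2u_1^2+z^2y^2u_2^2 .
\end{align*}
After multiplication by $t^2s_4^2$ every term lies in $I^{[2]}$, which contains $(u_1u_2)^2$, $(ts_4(zu_1+wu_2))^2$, $(txu_1)^2$ and $(tyu_2)^2$. The second line is \eqref{eq:system} with $\alpha=xw^2+yz^2$ and $\beta=xy$.
\end{example}

Grade $S$ by $\mathbb Z^7$, assigning to a monomial the vector
\[
(\text{degree in }t;\ \text{total degree in }u_1,u_2;\ \text{degrees in }s_1,s_2,s_3,s_4;\ \text{total degree in }x,y).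
\]
The variables $z$ and $w$ have degree $0$, so each graded piece is an $A$-module. All generators in \eqref{eq:ideal} are homogeneous, in both versions of $P$. Hence $I$ and $I^{[q]}$ are homogeneous. So is $(I^{[q]}:I)$: if $f$ lies in it and $g$ is a homogeneous generator of $I$, then the homogeneous components of $fg\in I^{[q]}$ are the products of $g$ with the components of $f$. The degree of $f_q$ is
\[
\nu=(2q-1;\ 3q-3;\ q-1,q-1,q-1,q-1;\ q-1).
\]
The heart of the proof is the following description of the colon ideal in degree $\nu$.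

\begin{proposition}\label{prop:nu}
\begin{enumerate}
\item[(a)] $f_q\in(I^{[q]}:I)$ and $f_q\notin I^{[q]}$.
\item[(b)] If $f\in(I^{[q]}:I)$ is homogeneous of degree $\nu$ and $\deg_zf<q(q-1)$, then $f\in I^{[q]}$.
\end{enumerate}
\end{proposition}

We prove it by fixing the coordinates of $\nu$ one group at a time.

\subsection*{Degree $2q-1$ in $t$: two ideals from one}

\begin{lemma}\label{lem:t}
For $v\in Q$ one has
\[
t^{2q-1}v\in I^{[q]}\iff v\in\mathfrak a^{[q]},\qquad\quad t^{2q-1}v\in(I^{[q]}:I)\iff\mathfrak bv\subseteq\mathfrak a^{[q]} .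
\]
\end{lemma}

\begin{proof}
We have $I^{[q]}=\mathfrak b^{[q]}S+t^q\mathfrak a^{[q]}S+t^{2q}S$. Its part of $t$-degree $2q-1$ is $t^{2q-1}(\mathfrak b^{[q]}+\mathfrak a^{[q]})$, which is $t^{2q-1}\mathfrak a^{[q]}$ because $\mathfrak b\subseteq\mathfrak a$. This is the first equivalence. The products of $t^{2q-1}v$ with $t\mathfrak a$ and with $t^2$ lie in $t^{2q}S\subseteq I^{[q]}$. So $t^{2q-1}v\in(I^{[q]}:I)$ if and only if $t^{2q-1}\mathfrak bv\subseteq I^{[q]}$, and the first equivalence applies.
\end{proof}

The degree $2q-1$ is the top degree in which $S/t^{2q}S$ is nonzero. In it the extra generators of $\mathfrak a$ impose no condition on $v$, while their $q$-th powers are available as relations.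

\subsection*{Degree $3q-3$ in $u_1,u_2$: a pair of module elements}

Put $U_j=u_j^q$ and $Q'=P[U_1,U_2]\subseteq Q$. The ring $Q$ is free over $Q'$ on the monomials $u^\gamma=u_1^{\gamma_1}u_2^{\gamma_2}$ with $0\leq\gamma_j<q$. The ideal $\mathfrak a^{[q]}$ is generated by the following elements, which all lie in $Q'$:
\[
U_iU_j,\qquad x^qU_j,\quad y^qU_j,\qquad s_1^qU_1,\quad s_2^qU_2,\quad s_3^q(U_1-U_2),\quad s_4^q(z^qU_1+w^qU_2).
\]
We have omitted $s_4^q(x^qU_1+y^qU_2)$, which is a combination of $x^qU_1$ and $y^qU_2$. Let $\mathfrak a'\subseteq Q'$ be the ideal generated by these elements. Then $\mathfrak a^{[q]}=\bigoplus_\gamma u^\gamma\mathfrak a'$. The ideal $\mathfrak a'$ is homogeneous in $U_1,U_2$: it is zero in degree $0$ and contains everything in degree at least $2$. Hence $Q'/\mathfrak a'=P\oplus M$, where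
\[
M=\frac{PU_1\oplus PU_2}{\bigl\langle\,x^qU_j,\ y^qU_j,\ s_1^qU_1,\ s_2^qU_2,\ s_3^q(U_1-U_2),\ s_4^q(z^qU_1+w^qU_2)\,\bigr\rangle_P}
\]
and $U_1M=U_2M=0$, and
\begin{equation}\label{eq:decomp}
Q/\mathfrak a^{[q]}=\bigoplus_{0\leq\gamma_1,\gamma_2<q}\bigl(u^\gamma P\oplus u^\gamma M\bigr).
\end{equation}
The summand $u^\gamma P$ has $u$-degree $|\gamma|=\gamma_1+\gamma_2$, and $u^\gamma M$ has $u$-degree $|\gamma|+q$. The top degree is $3q-2$, where the only summand is $\varepsilon M$ with $\varepsilon=(u_1u_2)^{q-1}$. We work one degree lower, so that multiplication by $u_1$ and by $u_2$ lands in $\varepsilon M\cong M$.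

\begin{lemma}\label{lem:u}
Every class in $Q/\mathfrak a^{[q]}$ of $u$-degree $3q-3$ is
\begin{equation}\label{eq:v}
v=u_1^{q-2}u_2^{q-1}m_1+u_1^{q-1}u_2^{q-2}m_2
\end{equation}
for unique $m_1,m_2\in M$, and $\mathfrak bv=0$ if and only if
\begin{equation}\label{eq:four}
s_1m_1=0,\qquad s_2m_2=0,\qquad s_3(m_1-m_2)=0,\qquad s_4(xm_1+ym_2)=0\qquad\text{in }M .
\end{equation}
\end{lemma}

\begin{proof}
The summands $u^\gamma P$ do not contribute, since $|\gamma|\leq2q-2<3q-3$ for $q\geq2$. The summand $u^\gamma M$ contributes if and only if $|\gamma|=2q-3$, that is, $\gamma=(q-2,q-1)$ or $\gamma=(q-1,q-2)$. This proves the first statement. Since $U_jM=0$,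
\[
u_1v=\varepsilon m_1+u_2^{q-2}U_1m_2=\varepsilon m_1,\qquad u_2v=u_1^{q-2}U_2m_1+\varepsilon m_2=\varepsilon m_2 .
\]
Next $u_iu_jv=u_j\varepsilon m_i=0$, because $u_j\varepsilon$ is divisible by $U_j$. So the first three generators of $\mathfrak b$ kill $v$. The other four send $v$ to $\varepsilon s_1m_1$, $\varepsilon s_2m_2$, $\varepsilon s_3(m_1-m_2)$ and $\varepsilon s_4(xm_1+ym_2)$, and $m\mapsto\varepsilon m$ is injective on $M$ by \eqref{eq:decomp}.
\end{proof}

\subsection*{Degree $q-1$ in each switch}

We have $P=A[x,y][s_1,\dots,s_4]$, and $M$ is graded by the degrees in $s_1,\dots,s_4$. In degree $(j_1,\dots,j_4)$ the relations $x^qU_j$, $y^qU_j$ are always present, and the relation with factor $s_l^q$ is present exactly when $j_l\geq q$. So this component of $M$ is $s_1^{j_1}\cdots s_4^{j_4}$ times the quotient of $BU_1\oplus BU_2$ by those of the elements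
\[
\rho_1=U_1,\qquad\rho_2=U_2,\qquad\rho_3=U_1-U_2,\qquad\rho_4=z^qU_1+w^qU_2
\]
for which $j_l\geq q$. Put $\sigma=(s_1s_2s_3s_4)^{q-1}$. In degree $(q-1,q-1,q-1,q-1)$ the component of $M$ is the free module $\sigma(BU_1\oplus BU_2)$. Multiplication by $s_l$ maps it onto the component $s_l\sigma\,(BU_1\oplus BU_2)/B\rho_l$, so for $m\in BU_1\oplus BU_2$ we have $s_l\sigma m=0$ if and only if $m\in B\rho_l$.

Let $m_1,m_2$ lie in this degree and write $m_i=\sigma(\alpha_{i1}U_1+\alpha_{i2}U_2)$ with $\alpha_{ij}\in B$. The first condition of \eqref{eq:four} says $\alpha_{12}=0$ and the second says $\alpha_{21}=0$. Given these, the third says $\alpha_{11}U_1-\alpha_{22}U_2\in B(U_1-U_2)$, that is, $\alpha_{11}=\alpha_{22}$. Call this element $\alpha$. The fourth then says $\alpha xU_1+\alpha yU_2\in B(z^qU_1+w^qU_2)$. We have shown: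
\begin{equation}\label{eq:reduction}
\eqref{eq:four}\ \text{holds}\iff m_1=\sigma\alpha U_1,\ \ m_2=\sigma\alpha U_2\ \text{ for some $\alpha\in B$ satisfying \eqref{eq:system}.}
\end{equation}
The first three switches serve to reduce four unknowns to one. They cannot be dropped from this argument: the fourth condition alone has the solution $m_1=\sigma x^{q-2}yU_1$, $m_2=-\sigma x^{q-1}U_1$, which has degree $q-1$ in $x,y$ and does not involve $z$.

\begin{proof}[Proof of Proposition~\ref{prop:nu}]
(a) Let $v$ be given by \eqref{eq:v} with $m_1=\sigma\alpha_qU_1$ and $m_2=\sigma\alpha_qU_2$. It is the class of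
\[
\sigma\,(xw^q-yz^q)^{q-1}\bigl(u_1^{2q-2}u_2^{q-1}+u_1^{q-1}u_2^{2q-2}\bigr)=f_q/t^{2q-1}.
\]
By Lemma~\ref{lem:system}, $\alpha_q$ satisfies \eqref{eq:system}. So $\mathfrak bv=0$ by \eqref{eq:reduction} and Lemma~\ref{lem:u}. Also $v\neq0$, since $\alpha_q\neq0$ and $\sigma(BU_1\oplus BU_2)$ is free. Lemma~\ref{lem:t} gives both claims.

(b) We must compare the $z$-degree of the polynomial $f$ with that of the element $\alpha$ attached to its class. Write $f=t^{2q-1}\tilde v$ with $\tilde v\in Q$, and let $v$ be the class of $\tilde v$ in $Q/\mathfrak a^{[q]}$. In a monomial occurring in $\tilde v$, write the part in $u_1,u_2$ as $u^\gamma U_1^{l_1}U_2^{l_2}$ with $0\leq\gamma_j<q$. Since $|\gamma|<3q-3$, we have $l_1+l_2\geq1$. If $l_1+l_2\geq2$, the monomial lies in $\mathfrak a^{[q]}$. Otherwise it has the form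
\[
u^\gamma U_j\cdot\sigma\cdot x^iy^{q-1-i}\cdot z^lw^{l'},\qquad\gamma\in\{(q-2,q-1),\ (q-1,q-2)\},\quad 0\leq i\leq q-1 .
\]
Sorting the terms of the second kind by $\gamma$ and $j$ writes $v$ in the form \eqref{eq:v} with $m_i=\sigma(\alpha_{i1}U_1+\alpha_{i2}U_2)$, where each $\alpha_{ij}\in B$ is homogeneous of degree $q-1$ in $x,y$ and $\deg_z\alpha_{ij}\leq\deg_zf$. The $\alpha_{ij}$ are determined by $v$, by the uniqueness in Lemma~\ref{lem:u} and the freeness of $\sigma(BU_1\oplus BU_2)$. By Lemmas~\ref{lem:t} and~\ref{lem:u} and by \eqref{eq:reduction}, we have $\alpha_{12}=\alpha_{21}=0$, and $\alpha=\alpha_{11}=\alpha_{22}$ satisfies \eqref{eq:system}. As $\deg_z\alpha<q(q-1)$, Lemma~\ref{lem:system} gives $\alpha=0$. So $v=0$, and $f\in I^{[q]}$ by Lemma~\ref{lem:t}.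
\end{proof}

\subsection*{From one graded piece to all generating sets}

Proposition~\ref{prop:nu} concerns a single degree $\nu$, and $f_q$ might still be a combination of generators of other degrees with small exponents. The grading excludes this. The variables that change the degree do not change the $z$-degree, and the variables $z,w$ do not change the degree.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:nu}(a) and Lemma~\ref{lem:fedder}, $\mathcal C^R_e\neq0$ for every $e\geq1$.

Suppose that $(I^{[q]}:I)/I^{[q]}$ is generated by the classes of elements $g_i\in(I^{[q]}:I)$ with $\deg_zg_i\leq D$. We claim that $D\geq q(q-1)$. The homogeneous components of $g_i$ lie in $(I^{[q]}:I)$ and are sums of terms of $g_i$, so their $z$-degree is at most $D$. Replacing the $g_i$ by their components, we may assume that they are homogeneous. Write $f_q\equiv\sum_ir_ig_i$ modulo $I^{[q]}$, expand the $r_i$ into monomials, and keep the part of degree $\nu$. This shows that $f_q$ is congruent modulo $I^{[q]}$ to a $k$-linear combination of products $hg_i$ of degree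 $\nu$ with $h$ a monomial. Write $h=z^lw^{l'}h'$ with $h'$ a monomial that involves neither $z$ nor $w$. Then $h'g_i\in(I^{[q]}:I)$ has degree $\nu$, and $\deg_z(h'g_i)\leq D$. If $D<q(q-1)$, Proposition~\ref{prop:nu}(b) gives $h'g_i\in I^{[q]}$ for all these products, hence $f_q\in I^{[q]}$. This contradicts Proposition~\ref{prop:nu}(a), and the claim follows.

Let $K=\kappa_e(R)$. By Corollary~\ref{cor:degree} there are generators in $S_{Kq+q-1}$, so the claim applies with $D=Kq+q-1$. We get $Kq\geq(q-1)^2$, that is, $K\geq q-2+1/q$, and so $K\geq q-1$ because $K$ is an integer. By \eqref{eq:sup}, $\mathcal C^R$ is not gauge bounded.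

For the last statement, adjoin further variables to $S$ and add them to the generators of $I$. The ring $R$ and its Cartier algebra do not change. The subspaces $R_m$ do not change either, because monomials that involve a new variable map to zero. Starting from the version with $w=1$ we obtain examples for all $n\geq10$. When $w$ is a variable, all generators in \eqref{eq:ideal} are homogeneous for the standard grading, which gives homogeneous examples for all $n\geq11$.
\end{proof}

\section{Dimension at most one and three variables}\label{sec:positive}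

The positive results rest on Cramer's rule over a polynomial ring in one variable $\theta$. The degree of a vector or matrix over $k[\theta]$ is the largest degree of its entries, with $\deg0=-\infty$.

\begin{lemma}\label{lem:cramer}
Let $\Lambda$ be a matrix over $k[\theta]$ with $N$ columns, of rank $\rho$ and of degree at most $D$, where $D\geq0$. Then $\ker\Lambda\subseteq k[\theta]^N$ is generated by vectors of degree at most $\rho D$, hence at most $ND$.
\end{lemma}

\begin{proof}
If $\rho=0$, the standard basis vectors generate the kernel. Let $\rho\geq1$. Keep $\rho$ rows that are linearly independent over $k(\theta)$; the other rows are $k(\theta)$-combinations of these, so the kernel does not change. After permuting columns, $\Lambda=(\Lambda_1\,|\,\Lambda_2)$ with $\Lambda_1$ square of size $\rho$ and $\Delta=\det\Lambda_1\neq0$. Put $\Gamma=\operatorname{adj}(\Lambda_1)\Lambda_2$. Then $\deg\Delta\leq\rho D$ and $\deg\Gamma\leq(\rho-1)D+D=\rho D$. Write vectors as $v=(v',v'')$ accordingly. Since $\operatorname{adj}(\Lambda_1)$ is invertible over $k(\theta)$ and $\operatorname{adj}(\Lambda_1)\Lambda_1$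 is $\Delta$ times the identity, $\Lambda v=0$ if and only if $\Delta v'=-\Gamma v''$. For each standard basis vector $\epsilon_j$ of $k[\theta]^{N-\rho}$, the vector $\xi_j=(-\Gamma\epsilon_j,\Delta\epsilon_j)$ lies in the kernel and has degree at most $\rho D$. Given $v$ in the kernel, divide the entries of $v''$ by $\Delta$ with remainder and subtract the corresponding multiples of the $\xi_j$. The new kernel vector has $\deg v''<\deg\Delta\leq\rho D$. Then $\deg(\Delta v')\leq\rho D+\deg\Delta-1$, so $\deg v'<\rho D$. Thus the $\xi_j$ and the kernel vectors of degree less than $\rho D$ generate the kernel.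
\end{proof}

\begin{remark}\label{rem:sharp}
For $w=1$ the chain \eqref{eq:chain} is a system over $k[z]$ with $D=q$, with $N=q$ unknowns and of rank $\rho=q-1$. Its kernel is generated by $(z^{q(q-1)},\dots,z^q,1)$, so the bound $\rho D$ is attained. The quadratic growth in Theorem~\ref{thm:A} comes from a number of unknowns that grows with $q$. In dimension one we shall find a system with coefficients of degree linear in $q$ and a number of unknowns that is independent of $q$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $R=S/I$. If $\dim R=0$, then $R$ is finite-dimensional over $k$, so $R=R_D$ for some $D$. Every $\psi\in\mathcal C^R_e$ satisfies condition (ii) of Lemma~\ref{lem:equiv} with $K=D$, and $\kappa_e(R)\leq D$ for all $e$.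

Let $\dim R=1$. By Noether normalization, $R$ is a finitely generated module over a polynomial subring $T=k[\theta]\subseteq R$. If $R$ were free over $T$, we could describe $\mathcal C^R_e$ by matrices. In general there is torsion, so we first treat the torsion-free quotient and then lift.

Let $\mathfrak t\subseteq R$ be the $T$-torsion submodule. It is an ideal of $R$. As a finitely generated torsion $T$-module it is finite-dimensional over $k$ and is killed by some $0\neq g\in T$. Choose $D_0\geq0$ with $\mathfrak t\subseteq R_{D_0}$. The quotient $\bar R=R/\mathfrak t$ is a finitely generated torsion-free module over the principal ideal domain $T$, so it is free, with basis $v_1,\dots,v_r$; here $r\geq1$ because $1\notin\mathfrak t$. We identify elements of $\bar R$ with columns in $T^r$. Let $X_l\in M_r(T)$ be the matrix of multiplication by $x_l$ on $\bar R$. Let $d_1\geq0$ bound the degrees of $X_1,\dots,X_n$, and let $d_0\geq0$ bound the degree of the column of $1\in\bar R$. None of these data depends on $e$. Let $\Phi_T$ be the trace map of Section~\ref{sec:degree}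 for the ring $T$. By \eqref{eq:contract}, $\deg\Phi_T(h)\leq(\deg h)/q$.

\emph{Step 1: maps on $\bar R$.} A $T$-linear map $F^e_*\bar R\to\bar R$ is an $r\times r$ matrix of $T$-linear maps $F^e_*T\to T$. By Lemma~\ref{lem:trace} it has the form $\psi_W(c)=\Phi_T(Wc)$ for a unique $W\in M_r(T)$, where $c$ is a column and $\Phi_T$ is applied to each entry. The elements $h\in\bar R$ with $\psi_W(h^qc)=h\psi_W(c)$ for all $c$ form a subring that contains $T$. So $\psi_W$ is $\bar R$-linear if and only if this subring contains the images of $x_1,\dots,x_n$. Let $X_l^q$ be the $q$-th power of the matrix $X_l$, and let $X_l^{(q)}$ be the matrix whose entries are the $q$-th powers of the entries of $X_l$. Then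
\[
\psi_W(x_l^qc)=\Phi_T(WX_l^qc),\qquad x_l\psi_W(c)=X_l\Phi_T(Wc)=\Phi_T(X_l^{(q)}Wc).
\]
By the uniqueness of the matrix, $\psi_W$ is $\bar R$-linear if and only if
\begin{equation}\label{eq:matrix}
WX_l^q=X_l^{(q)}W\qquad(l=1,\dots,n).
\end{equation}
Let $\mathcal W\subseteq M_r(T)$ be the $T$-module of solutions. Since $\psi_W\cdot h=\psi_{hW}$ for $h\in T$, the map $W\mapsto\psi_W$ identifies $\mathcal W$ with $\mathcal C^{\bar R}_e$ as a right $T$-module. The system \eqref{eq:matrix} is linear in the $r^2$ entries of $W$. Its coefficients are entries of $X_l^q$ and $-X_l^{(q)}$, or sums of two such, and have degree at most $d_1q$. By Lemma~\ref{lem:cramer}, $\mathcal W$ is generated over $T$ by matrices $W_1,\dots,W_m$ of degree at most $d_2q$, where $d_2=r^2d_1$; finitely many suffice because matrices of bounded degree form a finite-dimensional $k$-space.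

\emph{Step 2: the maps that lift to $R$.} Let $\varphi\in\mathcal C^R_e$. For $c\in\mathfrak t$ we have $g\varphi(c)=\varphi(g^qc)=0$, so $\varphi(\mathfrak t)\subseteq\mathfrak t$ and $\varphi$ induces an element of $\mathcal C^{\bar R}_e$. This defines a map $\mathcal C^R_e\to\mathcal W$ of right $T$-modules. Its kernel consists of the $\varphi$ with $\varphi(R)\subseteq\mathfrak t$. Let $\mathcal W'$ be its image. The generators $W_i$ need not lie in $\mathcal W'$, so we need generators of $\mathcal W'$ of controlled degree. Multiplication by $g$ on $R$ kills $\mathfrak t$ and so induces an $R$-linear map $\bar R\to R$. For $W\in\mathcal W$ the composite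
\[
F^e_*R\longrightarrow F^e_*\bar R\xrightarrow{\ \psi_W\ }\bar R\xrightarrow{\ g\ }R
\]
lies in $\mathcal C^R_e$ and induces $g\cdot\psi_W=\psi_W\cdot g^q=\psi_{g^qW}$ on $\bar R$. Hence $g^q\mathcal W\subseteq\mathcal W'$. Let $W=\sum_ih_iW_i\in\mathcal W'$ and write $h_i=g^qa_i+h_i'$ with $\deg h_i'<q\deg g$. Then $\sum_ih_i'W_i=W-\sum_ia_ig^qW_i$ lies in $\mathcal W'$. So $\mathcal W'$ is generated over $T$ by the $g^qW_i$ and by those elements $\sum_ih'_iW_i$ of $\mathcal W'$ with $\deg h'_i<q\deg g$. All these generators have degree at most $d_3q$, where $d_3=d_2+\deg g$.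

\emph{Step 3: the gauge bound.} As a right $T$-module, hence as a right $R$-module, $\mathcal C^R_e$ is generated by the maps with image in $\mathfrak t$ together with one preimage $\psi$ of each generator $W$ of $\mathcal W'$ from Step~2. Maps of the first kind send $R$ into $R_{D_0}$. Let $\psi$ be of the second kind and let $\eta\in R_{q-1}$. The image of $\eta$ in $\bar R$ is a $k$-linear combination of monomials $x^\gamma$ with $|\gamma|\leq n(q-1)$. The column of $x^\gamma$ is $X_1^{\gamma_1}\cdots X_n^{\gamma_n}$ applied to the column of $1$, so the column $c$ of $\eta$ has degree at most $d_1nq+d_0$. The class of $\psi(\eta)$ in $\bar R$ is $\sum_jf_jv_j$, where the $f_j$ are the entries of $\Phi_T(Wc)$, and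
\[
\deg f_j\leq\frac{d_3q+d_1nq+d_0}{q}\leq d_4,\qquad d_4=d_3+d_1n+d_0 .
\]
Choose lifts $\tilde v_j\in R$ of the $v_j$, and choose $D_1$ with $\theta^i\tilde v_j\in R_{D_1}$ for all $i\leq d_4$ and all $j$. Then $\psi(\eta)\in\sum_jf_j\tilde v_j+\mathfrak t\subseteq R_K$ with $K=\max(D_0,D_1)$. All generators satisfy condition (ii) of Lemma~\ref{lem:equiv} with this $K$, which is independent of $e$. Hence $\kappa_e(R)\leq K$ for all $e$.
\end{proof}

To pass from dimension one to three variables we split off the greatest common divisor of the ideal. Recall that $S$ is a unique factorization domain, so its primes of height one are the ideals generated by irreducible elements. A nonzero ideal is therefore contained in no prime of height one if and only if its generators have greatest common divisor $1$.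

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
The cases $g=0$ and $I'=S$ are parts (1) and (2) of Example~\ref{ex:first}. So let $g\neq0$ and $\dim S/I'\leq1$. Let $g_1,\dots,g_l$ generate $I'$. The ideal $I'$ is nonzero, as it is not contained in $x_1S$, and $\gcd(g_1,\dots,g_l)=1$. We claim that
\begin{equation}\label{eq:gcd}
(I^{[q]}:I)=g^{q-1}\,(I'^{[q]}:I').
\end{equation}
We have $I^{[q]}=g^qI'^{[q]}$, and $S$ is a domain, so $f\in(I^{[q]}:I)$ if and only if $fI'\subseteq g^{q-1}I'^{[q]}$. This gives the inclusion $\supseteq$. For $\subseteq$, let $fI'\subseteq g^{q-1}I'^{[q]}$. Then $g^{q-1}$ divides $fg_j$ for every $j$, so it divides $\gcd(fg_1,\dots,fg_l)=f\gcd(g_1,\dots,g_l)=f$. This is where the hypothesis on primes of height one is used. Writing $f=g^{q-1}f'$ and canceling, we get $f'I'\subseteq I'^{[q]}$.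

By (a) and Corollary~\ref{cor:degree} there is an integer $K$, independent of $e$, such that $(I'^{[q]}:I')$ is generated by $g_1^q,\dots,g_l^q$ and elements of $S_{Kq+q-1}$. Let $g_1,\dots,g_l\in S_{d}$ and $g\in S_{d'}$. By \eqref{eq:gcd}, $(I^{[q]}:I)$ is generated by the elements $g^{q-1}g_j^q\in S_{(d'+d)q}$ and by elements of $S_{(d'+K)q+q-1}$. Corollary~\ref{cor:degree} gives $\kappa_e(S/I)\leq d'+\max(d,K)$ for all $e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
The case $I=0$ is Example~\ref{ex:first}(1). Let $I\neq0$, let $g$ be the greatest common divisor of a set of generators of $I$, and let $I'$ be generated by their quotients by $g$. Then $I=gI'$, and $I'$ is nonzero and contained in no prime of height one. If $I'\neq S$, every prime that contains $I'$ has height at least $2$, so $\dim S/I'\leq n-2\leq1$. In both cases (b) applies.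
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Henry July and Axel St\"abler, \emph{Complexity of gauge bounded Cartier algebras}, arXiv:1910.08478 (2019).

\end{thebibliography}
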